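\title{A connected normal space with no quotient homeomorphic to an arc}

\begin{abstract}
A space collapses to an arc if it has a quotient homeomorphic to $[0,1]$. Every infinite connected compact Hausdorff space collapses to an arc, and it has been conjectured that every infinite connected normal Hausdorff space does. We disprove the conjecture in ZFC. For every infinite cardinal $\lambda$ with $\lambda^\omega=\lambda$ we construct a connected normal Hausdorff ccc space of cardinality $\lambda$ in which any two disjoint nowhere dense sets are separated by a continuous function. This space does not collapse to an arc; moreover, each of its regular $T_1$ Fr\'echet--Urysohn quotients is a single point. On the positive side, compactness can be weakened to pseudocompactness, and $2^\omega$ is the least possible cardinality of a counterexample.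
\end{abstract}

\section{The question and the results}\label{sec:intro}

A surjection $q\colon X\to Y$ of topological spaces is a \emph{quotient map} if a set $C\subseteq Y$ is closed exactly when $q^{-1}(C)$ is closed in $X$. Continuity is one half of this condition. The other half says that the topology of $Y$ is the finest one that makes $q$ continuous, so that $Y$ is what remains of $X$ when each fiber is shrunk to a point. Let $I=[0,1]$. A space $X$ \emph{collapses to an arc} if there is a quotient map $X\to I$.

Continuous surjections onto $I$ are easy to find. If $X$ is connected, normal and Hausdorff and $a\ne b$ are points of $X$, then Urysohn's lemma gives a continuous $f\colon X\to I$ with $f(a)=0$ and $f(b)=1$, and $f(X)$ is connected, so $f(X)=I$. We call such an $f$ a \emph{Urysohn surjection}. A continuous surjection that is closed is a quotient map, because $C=f(f^{-1}(C))$. If $X$ is compact, then $f$ is closed, and this is the known theorem that every infinite connected compact (hence normal) Hausdorff space collapses to an arc.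

Without compactness a given surjection can fail to be a quotient map.

\begin{example}\label{ex:sine}
Let $S=\{(0,0)\}\cup\{(t,\sin(1/t)):0<t\le1\}$. It lies between a connected subset of the plane and its closure, so it is connected. The projection $(t,y)\mapsto t$ maps $S$ onto $I$ and is not a quotient map: for $t_n=1/(2\pi n+\pi/2)$, $n\ge1$, the set $\{t_n:n\ge1\}$ is not closed in $I$, while its preimage $\{(t_n,1):n\ge1\}$ is closed in $S$, since its only limit point $(0,1)$ is missing. Nevertheless $S$ collapses to an arc: it contains an arc, so Proposition~\ref{prop:positive}(c) below applies.
\end{example}

In this example one function fails and another succeeds. A normal space carries a great many continuous functions, and it is enough to prescribe a suitable one on a closed subspace and extend it. One would therefore guess that compactness is a convenience of the proof. This is the conjecture posed in \cite{Wojcik}: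

\begin{quote}
\emph{Every infinite connected normal Hausdorff space collapses to an arc.}
\end{quote}

We show that the conjecture is false, using only ZFC. Write $\mathfrak c=2^\omega$. A space is \emph{ccc} if every family of pairwise disjoint nonempty open sets is countable. Sets $Z_0,Z_1\subseteq X$ are \emph{separated} by a function $\varphi\colon X\to I$ if $\varphi=0$ on $Z_0$ and $\varphi=1$ on $Z_1$.

\begin{theorem}\label{thm:main}
For every infinite cardinal $\lambda$ with $\lambda^\omega=\lambda$, for example $\lambda=\mathfrak c$, there is a connected normal Hausdorff ccc space $X$ with $|X|=\lambda$ such that
\begin{itemize}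
\item[(a)] any two disjoint nowhere dense subsets of $X$ are separated by a continuous function $X\to I$; in particular, every nowhere dense subset of $X$ is closed;
\item[(b)] no continuous map $X\to I$ is a quotient map, that is, $X$ does not collapse to an arc.
\end{itemize}
\end{theorem}

The cardinal $\lambda=2^\mu$ satisfies $\lambda^\omega=\lambda$ for every infinite $\mu$, so counterexamples exist in arbitrarily large cardinalities. The arc can be replaced by many other targets. A space $Y$ is \emph{Fr\'echet--Urysohn} if every point in the closure of a set $A\subseteq Y$ is the limit of a sequence in $A$; first countable spaces have this property.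

\begin{theorem}\label{thm:FU}
Let $X$ be the space constructed in the proof of Theorem~\ref{thm:main}, and let $q\colon X\to Y$ be a quotient map onto a regular $T_1$ Fr\'echet--Urysohn space. Then $Y$ is a single point. In particular, $X$ has no metrizable quotient with more than one point.
\end{theorem}

Section~\ref{sec:positive} collects conditions under which a normal space does collapse; they show what a counterexample has to avoid. Section~\ref{sec:obstruction} reduces both theorems to the construction of a connected ccc space with property (a). This property pulls against connectedness, and Section~\ref{sec:onestep} shows in the unit square how the two are reconciled. The space $X$ is built in Section~\ref{sec:construction} as a dense subspace of a cube $I^\kappa$, one coordinate at a time. Sections~\ref{sec:dense} and~\ref{sec:connected} establish its properties, of which connectedness is the hardest.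

\subsection*{Conventions and standard facts}
``Countable'' includes finite. An ordinal is the set of all smaller ordinals, and a cardinal is an initial ordinal. A set is \emph{nowhere dense} if its closure has empty interior; subsets and finite unions of nowhere dense sets are nowhere dense. We use Urysohn's lemma, the Tietze extension theorem (a continuous function from a closed subspace of a normal space to $I$ or to $\mathbb R$ extends to the whole space), the normality of regular Lindel\"of spaces, and the Baire category theorem (in a compact Hausdorff space the complement of a countable union of nowhere dense sets is dense).

For $A\subseteq B$ and $z\in I^B$, the restriction of $z$ to $A$ is $z|_A$, and for disjoint $A,A'$ we write $(z,y)\in I^{A\cup A'}$ for the common extension of $z\in I^A$ and $y\in I^{A'}$. The cube $I^\emptyset$ is a one-point space, and its only nowhere dense subset is empty. A \emph{box} in $I^B$ is a product $\prod_{\beta\in B}U_\beta$ of nonempty open subsets of $I$ with $U_\beta=I$ outside a finite set, its \emph{support}. Boxes form a base, and restriction $I^B\to I^A$ sends boxes to boxes, so it is an open map.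

If $X$ is a dense subspace of $K$, then every nonempty open subset of $K$ meets $X$. Two consequences will be used. Open sets $O,O'\subseteq K$ whose traces on $X$ are disjoint are themselves disjoint. A set $Z\subseteq X$ that is nowhere dense in $X$ is nowhere dense in $K$, since a nonempty open $O\subseteq\operatorname{cl}_KZ$ would give the nonempty relatively open set $O\cap X\subseteq\operatorname{cl}_XZ$.

\section{Normal spaces that collapse}\label{sec:positive}

A space is \emph{pseudocompact} if every continuous real function on it is bounded, and \emph{countably compact} if every countable open cover has a finite subcover; a $T_1$ space is countably compact if and only if it has no infinite closed discrete subset. A space is \emph{scattered} if each of its nonempty subsets has a point that is isolated in that subset.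

\begin{proposition}\label{prop:positive}
Let $X$ be a normal Hausdorff space.
\begin{itemize}
\item[(a)] $X$ collapses to an arc if and only if some closed subspace of $X$ does.
\item[(b)] If $X$ is infinite, connected and pseudocompact (equivalently, for normal spaces, countably compact), then $X$ collapses to an arc; in fact every continuous surjection $X\to I$ is closed. Thus every counterexample to the conjecture carries an unbounded continuous real function.
\item[(c)] If $X$ contains a non-scattered compact set, then $X$ collapses to an arc.
\item[(d)] If $X$ is infinite and connected, then $|X|\ge\mathfrak c$.
\end{itemize}
\end{proposition}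

\begin{proof}
(a) If $X$ collapses, take the closed subspace $X$. Conversely, let $F\subseteq X$ be closed and let $g\colon F\to I$ be a quotient map. By Tietze's theorem $g$ extends to a continuous $f\colon X\to I$, which is onto because $g$ is. If $f^{-1}(C)$ is closed in $X$, then $g^{-1}(C)=F\cap f^{-1}(C)$ is closed in $F$, so $C$ is closed.

(b) Suppose that $X$ is not countably compact, and let $\{d_n:n\in\omega\}$ be an infinite closed discrete subset. The function $d_n\mapsto n$ is continuous on it, and Tietze's theorem extends it to an unbounded continuous function on $X$. Conversely, if $X$ is countably compact and $u\colon X\to\mathbb R$ is continuous, then the cover by the sets $\{|u|<n\}$ has a finite subcover, so $u$ is bounded. This proves the equivalence. Now let $X$ be countably compact, let $f\colon X\to I$ be a continuous surjection and let $C\subseteq X$ be closed. Then $C$ and $f(C)$ are countably compact. The subset $f(C)$ of $I$ is also Lindel\"of, hence compact, hence closed. So $f$ is closed, and therefore a quotient map. For infinite connected $X$ such an $f$ exists, namely a Urysohn surjection.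

(c) A non-scattered compact Hausdorff space $K$ maps continuously onto $I$ \cite{PS}. Such a map is closed, so $K$ collapses to an arc. A compact subset of $X$ is closed, and (a) applies.

(d) A Urysohn surjection maps $X$ onto a set of cardinality $\mathfrak c$.
\end{proof}

By (d), the space of Theorem~\ref{thm:main} with $\lambda=\mathfrak c$ has the least cardinality possible for a counterexample. By (a), no closed subspace of a counterexample collapses to an arc. The failure must therefore be present everywhere in the space and must defeat all continuous functions at once.

\section{An obstruction: closed nowhere dense sets}\label{sec:obstruction}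

In Example~\ref{ex:sine} the projection failed because the preimage of a convergent sequence without its limit was closed. We look for a property of $X$ alone that forces this for every map. The preimage of such a sequence is usually thin, in the sense of the next lemma, so it is enough that all thin sets be closed.

\begin{lemma}\label{lem:thin}
Let $q\colon X\to Y$ be a continuous map into a Hausdorff space, and let $y_n\to y$ in $Y$, where the points $y,y_0,y_1,\dots$ are distinct. If the fibers $q^{-1}(y)$ and $q^{-1}(y_n)$, $n\in\omega$, have empty interior, then $N=q^{-1}(\{y_n:n\in\omega\})$ is nowhere dense.
\end{lemma}

\begin{proof}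
Let $S=\{y_n:n\in\omega\}\cup\{y\}$. The sets $S$ and $S\setminus\{y_m\}$ are convergent sequences with their limit, hence compact, hence closed in $Y$. In particular $\operatorname{cl}N\subseteq q^{-1}(S)$. Suppose that $U\subseteq\operatorname{cl}N$ is open and nonempty. Since $q^{-1}(y)$ has empty interior, there is $x\in U$ with $q(x)\ne y$, say $q(x)=y_m$. The set $U\setminus q^{-1}(S\setminus\{y_m\})$ is open, contains $x$, and is contained in $q^{-1}(y_m)$. This contradicts the assumption on that fiber.
\end{proof}

Some fibers may have interior. The ccc allows only countably many of them, and in an arc countably many points can be avoided.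

\begin{proposition}\label{prop:obstruction}
Let $X$ be a nonempty ccc space in which every nowhere dense set is closed. Let $Y$ be a Hausdorff Fr\'echet--Urysohn space in which every nonempty open set is uncountable, for example $Y=I$. Then there is no quotient map $X\to Y$.
\end{proposition}

\begin{proof}
Let $q\colon X\to Y$ be a continuous surjection. The interiors of the fibers are pairwise disjoint, so $T=\{t\in Y:\operatorname{int}q^{-1}(t)\ne\emptyset\}$ is countable. Pick $y\in Y\setminus T$. Every open neighborhood of $y$ is uncountable and so meets $Y\setminus(T\cup\{y\})$. By the Fr\'echet--Urysohn property there are $y_n\in Y\setminus(T\cup\{y\})$ with $y_n\to y$. Each point $v\neq y$ occurs only finitely often in the sequence, because $Y\setminus\{v\}$ is a neighborhood of $y$; passing to a subsequence, we may assume that the $y_n$ are distinct. By Lemma~\ref{lem:thin} the preimage of $\{y_n:n\in\omega\}$ is nowhere dense, hence closed. The set $\{y_n:n\in\omega\}$ is not closed, since it omits $y$. So $q$ is not a quotient map.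
\end{proof}

For Theorem~\ref{thm:FU} the uncountability of open sets comes from connectedness.

\begin{lemma}\label{lem:uncountable}
In a connected regular $T_1$ space $Y$ with more than one point, every nonempty open set is uncountable.
\end{lemma}

\begin{proof}
Suppose that $U$ is open, countable and contains $y$. Fix $y'\ne y$. By regularity there is a closed neighborhood $W$ of $y$ with $W\subseteq U\setminus\{y'\}$. The space $W$ is regular and countable, hence Lindel\"of, hence normal. So there is a continuous $\varphi\colon W\to I$ with $\varphi(y)=0$ and $\varphi=1$ on the closed, possibly empty, set $W\setminus\operatorname{int}W$. As $W$ is countable, there is $r\in(0,1)\setminus\varphi(W)$. The set $C=\{\varphi<r\}=\{\varphi\le r\}$ is closed in $W$, hence in $Y$. It is open in $W$ and contained in $\operatorname{int}W$, hence open in $Y$. It contains $y$ and omits $y'$, which contradicts connectedness.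
\end{proof}

We therefore want a connected normal ccc space in which nowhere dense sets are closed. In such a space two disjoint nowhere dense sets are disjoint closed sets, so Urysohn's lemma separates them: property (a) of Theorem~\ref{thm:main} is forced on us. Conversely, this one property gives both normality and the closedness of nowhere dense sets.

\begin{lemma}\label{lem:normal}
Let $X$ be a $T_1$ space without isolated points in which any two disjoint nowhere dense sets are separated by a continuous function $X\to I$. Then every nowhere dense subset of $X$ is closed, and $X$ is normal.
\end{lemma}

\begin{proof}
Let $Z$ be nowhere dense and $p\notin Z$. The set $\{p\}$ is closed and not open, hence nowhere dense. If $\varphi$ is continuous with $\varphi=0$ on $Z$ and $\varphi(p)=1$, then $\{\varphi>1/2\}$ is a neighborhood of $p$ that misses $Z$. So $Z$ is closed.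

Let $F,G$ be disjoint closed sets. Their interiors are already disjoint open sets, so only the boundaries need attention. The sets $F\setminus\operatorname{int}F$ and $G\setminus\operatorname{int}G$ are disjoint, closed and have empty interior. Let $\varphi$ be continuous, $0$ on the first and $1$ on the second, and put
\[
U=\operatorname{int}F\cup(\{\varphi<1/2\}\setminus G),\qquad V=\operatorname{int}G\cup(\{\varphi>1/2\}\setminus F).
\]
These sets are open, $F\subseteq U$ and $G\subseteq V$. They are disjoint: $\operatorname{int}F$ misses $V$ because $V$ misses $F$, likewise $\operatorname{int}G$ misses $U$, and $\{\varphi<1/2\}$ misses $\{\varphi>1/2\}$.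
\end{proof}

\section{One step in the unit square}\label{sec:onestep}

If nowhere dense sets are closed, then each of them is also discrete, since all its subsets are closed. A space of the kind we want is thus full of closed discrete sets, and it is not clear that it can be connected. Here is how a single pair of nowhere dense sets is pulled apart at no cost to connectedness.

In $I$ let $Z_0=\{1/n:n\ge1\}$, $Z_1=\{0\}$ and $D=Z_0\cup Z_1$, a closed nowhere dense set. No continuous function on $I$ separates $Z_0$ from $Z_1$. We add a second coordinate that does, and we leave it completely free over the points outside $D$:
\[
X_1=\bigl((I\setminus D)\times I\bigr)\cup\bigl(Z_0\times\{0\}\bigr)\cup\bigl(Z_1\times\{1\}\bigr)\subseteq I^2 .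
\]
The second coordinate is $0$ at the points over $Z_0$ and $1$ at the point over $Z_1$. The set $X_1$ is dense in $I^2$.

\emph{The space $X_1$ is connected.} Otherwise $X_1\subseteq P\cup Q$ for nonempty open sets $P,Q\subseteq I^2$ with disjoint traces on $X_1$, and $P\cap Q=\emptyset$ by density. Let $p\colon I^2\to I$ be the first projection, and call $t\in I$ \emph{undecided} if $t\in p(P)\cap p(Q)$. The sets $p(P)$ and $p(Q)$ are open and nonempty, and they cover $p(X_1)=I$. As $I$ is connected, there is an undecided point. The undecided points form an open set and $D$ is nowhere dense, so there is an undecided $t\notin D$. The segment $\{t\}\times I$ lies in $X_1$, so it is covered by $P$ and $Q$, and it meets both. As it is connected, it meets $P\cap Q=\emptyset$, which is absurd.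

The argument climbs one coordinate at a time. It finds an undecided value by connectedness of $I$, moves it off $D$, and then has a full segment for the next coordinate. It needs $D$ to be nowhere dense: prescribing the value $0$ over $[0,1/2)$ and the value $1$ over $[1/2,1]$ produces a disconnected set.

The step has to be repeated until every pair of disjoint nowhere dense sets is separated, and three difficulties arise.
\begin{itemize}
\item[(1)] The step replaces points by segments and so creates new sets to be separated. To list all pairs in advance, we fix the set $\Lambda$ of points once and for all and only add coordinates. The free coordinates must then be supplied by functions on $\Lambda$ that take all combinations of values independently. By the ccc, every question about an open set involves countably many coordinates, so independence on countable sets of coordinates is enough.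
\item[(2)] A later set $D'\subseteq I^2$ can be nowhere dense and still contain a whole segment, as $D'=\{1/2\}\times I$ does. Then $t=1/2$ is a bad choice for the first coordinate, although $1/2$ may violate nothing at its own stage. The climb has to look ahead.
\item[(3)] The climb has to pass limit stages, where there is no next segment whose connectedness could be used.
\end{itemize}

\section{The construction}\label{sec:construction}

Fix an infinite cardinal $\lambda$ with $\lambda^\omega=\lambda$; then $\lambda\ge2^\omega=\mathfrak c$. A set of $\lambda$ points has $2^\lambda$ pairs of subsets, and we need a coordinate for each pair, so let $\kappa=2^\lambda$. Then $\kappa^\omega=2^{\lambda\cdot\omega}=\kappa$, and $\operatorname{cf}\kappa>\lambda$ by K\"onig's theorem, so countable subsets of $\kappa$ are bounded.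

\subsection*{Default coordinates}
The following lemma answers difficulty (1). It is the only place where $\lambda^\omega=\lambda$ is used.

\begin{lemma}\label{lem:indep}
There are a set $\Lambda$ with $|\Lambda|=\lambda$ and functions $h_\beta\colon\Lambda\to I$, $\beta<\kappa$, such that for every countable $B\subseteq\kappa$ and every $z\in I^B$ there is $\xi\in\Lambda$ with $h_\beta(\xi)=z_\beta$ for all $\beta\in B$.
\end{lemma}

\begin{proof}
We index the functions by the $2^\lambda=\kappa$ subsets $E$ of $\lambda$. Let $\Lambda$ be the set of pairs $(T,\psi)$, where $T\subseteq\lambda$ is countable and $\psi\colon\mathcal P(T)\to I$ vanishes outside a countable set. There are at least $\lambda$ and at most $\lambda^\omega=\lambda$ choices of $T$. For each $T$ we have $|\mathcal P(T)|\le\mathfrak c$, so there are at most $\mathfrak c^\omega\cdot\mathfrak c^\omega=\mathfrak c$ choices of $\psi$. Hence $|\Lambda|=\lambda$. Put $h_E(T,\psi)=\psi(E\cap T)$. Given a countable family $B$ of subsets of $\lambda$ and values $z_E\in I$ for $E\in B$, choose a countable $T\subseteq\lambda$ that meets the symmetric difference of any two distinct members of $B$. The traces $E\cap T$, $E\in B$, are distinct, so we may put $\psi(E\cap T)=z_E$ for $E\in B$ and $\psi=0$ elsewhere.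 Then $h_E(T,\psi)=z_E$ for all $E\in B$.
\end{proof}

\subsection*{Tasks}
A \emph{task} is a quadruple $(A,D,Y^0,Y^1)$, where $A\subseteq\kappa$ is countable, $D\subseteq I^A$ is closed and nowhere dense, and $Y^0,Y^1\subseteq\Lambda$ are disjoint. It asks for a coordinate that separates $Y^0$ from $Y^1$, but only among the points whose $A$-coordinates lie in $D$. The cube $I^A$ has a countable base and so has at most $\mathfrak c$ closed subsets. Hence there are at most $\kappa^\omega\cdot\mathfrak c\cdot2^\lambda=\kappa$ tasks.

A task can be carried out only after the coordinates in $A$ have been defined. We fix a list $(A_\beta,D_\beta,Y^0_\beta,Y^1_\beta)$, $\beta<\kappa$, of tasks such that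
\begin{equation}\label{eq:list}
A_\beta\subseteq\beta\ \text{ for all }\beta<\kappa,\qquad\text{and every task occurs in the list.}
\end{equation}
To obtain it, start from a list of length $\kappa$ in which every task occurs $\kappa$ times, hence at cofinally many places. Wherever the $\beta$th entry has first component not contained in $\beta$, replace it by $(\emptyset,\emptyset,\emptyset,\emptyset)$. Every task survives at some place, because its first component is bounded in $\kappa$.

\subsection*{The space}
Define $g_\beta\colon\Lambda\to I$ by recursion on $\beta<\kappa$. Since $A_\beta\subseteq\beta$, the set
\[
M_\beta=\{\xi\in\Lambda:(g_\gamma(\xi))_{\gamma\in A_\beta}\in D_\beta\}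
\]
is determined by the earlier functions, and we put
\[
g_\beta(\xi)=\begin{cases}0&\text{if }\xi\in M_\beta\cap Y^0_\beta,\\ 1&\text{if }\xi\in M_\beta\cap Y^1_\beta,\\ h_\beta(\xi)&\text{otherwise.}\end{cases}
\]
Let $x^\xi=(g_\beta(\xi))_{\beta<\kappa}\in I^\kappa$, and let $X=\{x^\xi:\xi\in\Lambda\}$ with the subspace topology; it is Hausdorff. In these terms $M_\beta=\{\xi:x^\xi|_{A_\beta}\in D_\beta\}$, and the default value is kept off $D_\beta$:
\begin{equation}\label{eq:default}
x^\xi|_{A_\beta}\notin D_\beta\ \Longrightarrow\ g_\beta(\xi)=h_\beta(\xi).
\end{equation}

The map $\xi\mapsto x^\xi$ is injective, so $|X|=\lambda$. Indeed, for $\xi\ne\eta$ the quadruple $(\{0\},\{g_0(\xi),g_0(\eta)\},\{\xi\},\{\eta\})$ is a task, where $I^{\{0\}}$ is identified with $I$. If it is the $\beta$th task, then $\xi,\eta\in M_\beta$, so $g_\beta(\xi)=0$ and $g_\beta(\eta)=1$.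

\section{Density, the ccc and separation}\label{sec:dense}

\subsection*{Which countable patterns occur in $X$}
We control $g_\beta$ through \eqref{eq:default}, and this requires knowing the coordinates in $A_\beta$. Call a countable set $B\subseteq\kappa$ \emph{self-contained} if $A_\beta\subseteq B$ for all $\beta\in B$. Every countable $C_0\subseteq\kappa$ lies in a self-contained set, namely $\bigcup_nC_n$ with $C_{n+1}=C_n\cup\bigcup_{\beta\in C_n}A_\beta$. An initial segment $E$ of a self-contained set $B$ is self-contained, since $A_\beta\subseteq B\cap\beta\subseteq E$ for $\beta\in E$. For self-contained $B$, a point $z\in I^B$ is \emph{admissible} if $z|_{A_\beta}\notin D_\beta$ for all $\beta\in B$.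

\begin{lemma}\label{lem:realize}
If $B$ is self-contained and $z\in I^B$ is admissible, then $z=x|_B$ for some $x\in X$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:indep} there is $\xi$ with $h_\beta(\xi)=z_\beta$ for all $\beta\in B$. We show $g_\beta(\xi)=z_\beta$ by induction on $\beta\in B$. If this holds for all $\gamma\in B\cap\beta$, then $x^\xi|_{A_\beta}=z|_{A_\beta}\notin D_\beta$ because $A_\beta\subseteq B\cap\beta$, and \eqref{eq:default} gives $g_\beta(\xi)=h_\beta(\xi)=z_\beta$.
\end{proof}

For self-contained $B$ and $\beta\in B$ let
\[
D_\beta^B=\{y\in I^B:y|_{A_\beta}\in D_\beta\}.
\]
This set is closed. It has empty interior, because restriction to $A_\beta$ is an open map that sends it into $D_\beta$. The admissible points of $I^B$ are those outside $\bigcup_{\beta\in B}D^B_\beta$.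

\begin{lemma}\label{lem:dense}
The cube $I^\kappa$ is ccc, and $X$ is dense in it. Hence $X$ is ccc and has no isolated points.
\end{lemma}

\begin{proof}
The cube is ccc as a product of separable spaces; here is a direct argument. Give each box its volume, the product of the Lebesgue measures of its factors, which is positive. In an uncountable family of disjoint boxes there are, for some $n$, at least $n$ boxes of volume greater than $1/n$. If $F$ is the union of the supports of $n$ such boxes, their images in $I^F$ are disjoint and have total measure greater than $1$, which is impossible.

Let $U$ be a box in $I^\kappa$ and let $B$ be a self-contained set that contains its support. By the Baire category theorem the admissible points are dense in $I^B$, so the box $\{u|_B:u\in U\}$ contains an admissible point $z$. By Lemma~\ref{lem:realize}, $z=x|_B$ with $x\in X$, and $x\in U$ because membership in $U$ depends only on the coordinates in $B$.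

Disjoint nonempty open subsets of $X$ are traces of disjoint open subsets of $I^\kappa$, so $X$ is ccc. If $X\cap O=\{x\}$ for an open $O\subseteq I^\kappa$, then $O\setminus\{x\}$ is a nonempty open set that misses $X$, which contradicts density.
\end{proof}

\subsection*{Countable supports}
For $B\subseteq\kappa$ let $\pi_B\colon I^\kappa\to I^B$ be the restriction map. The next lemma is the reason why tasks over countable sets $A$ suffice.

\begin{lemma}\label{lem:support}
For every open $O\subseteq I^\kappa$ there is a countable $A\subseteq\kappa$ such that for every $B$ with $A\subseteq B\subseteq\kappa$ there is an open $V\subseteq I^B$ with $\pi_B^{-1}(V)\subseteq O\subseteq\operatorname{cl}\pi_B^{-1}(V)$.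
\end{lemma}

\begin{proof}
Take a maximal family of pairwise disjoint boxes contained in $O$, and let $G$ be its union. The family is countable by the ccc, so the union $A$ of the supports is countable. If $O\setminus\operatorname{cl}G$ were nonempty, it would contain a box that could be added to the family; so $O\subseteq\operatorname{cl}G$. For $B\supseteq A$, membership in $G$ depends only on the coordinates in $B$, so $G=\pi_B^{-1}(V)$ for the open set $V=\pi_B(G)$.
\end{proof}

\begin{proposition}\label{prop:separate}
If $Z_0,Z_1\subseteq X$ are disjoint and nowhere dense in $X$, then there is $\beta<\kappa$ with $x_\beta=0$ for all $x\in Z_0$ and $x_\beta=1$ for all $x\in Z_1$.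
\end{proposition}

\begin{proof}
The set $Z=Z_0\cup Z_1$ is nowhere dense in $X$, hence in $I^\kappa$, so $O=I^\kappa\setminus\operatorname{cl}Z$ is open and dense. Lemma~\ref{lem:support} gives a countable $A$ and an open $V\subseteq I^A$ such that $\pi_A^{-1}(V)$ is contained in $O$ and dense in $O$, hence dense in $I^\kappa$. Its image $V$ under the continuous surjection $\pi_A$ is dense in $I^A$. So $D=I^A\setminus V$ is closed and nowhere dense, and $x|_A\in D$ for all $x\in Z$. Let $Y^i=\{\xi:x^\xi\in Z_i\}$. Then $(A,D,Y^0,Y^1)$ is a task, by \eqref{eq:list} the $\beta$th one for some $\beta$. We have $Y^0\cup Y^1\subseteq M_\beta$, so $g_\beta=0$ on $Y^0$ and $g_\beta=1$ on $Y^1$.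
\end{proof}

\section{Connectedness}\label{sec:connected}

We carry out the climb of Section~\ref{sec:onestep} along a countable well-ordered set of coordinates. Fix a self-contained set $B$. Let $B=\{b_i:i<\rho\}$ be its increasing enumeration, where $\rho$ is a countable ordinal, and let $B_j=\{b_i:i<j\}$ for $j\le\rho$. Each $B_j$ is self-contained. Points of $I^{B_j}$ are said to have \emph{level} $j$; there is one point of level $0$, the empty function.

\subsection*{Good points}
To meet difficulty (2) we single out the points from which every set $D^B_\beta$, including those of later tasks, still looks nowhere dense. For $z$ of level $j$ and $\beta\in B$ let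
\[
D^B_\beta[z]=\{y\in I^{B\setminus B_j}:(z,y)\in D^B_\beta\},
\]
a closed set. Call $z$ \emph{good} if $D_\beta^B[z]$ has empty interior in $I^{B\setminus B_j}$ for every $\beta\in B$. The point of level $0$ is good. That most extensions of a good point are good follows from the Kuratowski--Ulam theorem, of which we need only the case of closed sets.

\begin{lemma}\label{lem:KU}
Let $D\subseteq L\times R$ be closed with empty interior, where $R$ has a countable base. Then the set of $u\in L$ for which $D[u]=\{v\in R:(u,v)\in D\}$ has nonempty interior is a countable union of nowhere dense sets.
\end{lemma}

\begin{proof}
Let $W_n$, $n\in\omega$, list the nonempty members of a countable base of $R$. The set in question is the union of the sets $F_n=\{u:\{u\}\times W_n\subseteq D\}$. Each $F_n=\bigcap_{v\in W_n}\{u:(u,v)\in D\}$ is closed. It has empty interior, since $(\operatorname{int}F_n)\times W_n$ is an open subset of $D$.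
\end{proof}

\begin{lemma}\label{lem:good}
Let $z$ be a good point of level $j$.
\begin{itemize}
\item[(a)] For $j\le k\le\rho$, the set $\{u\in I^{B_k\setminus B_j}:(z,u)\text{ is good}\}$ is dense in $I^{B_k\setminus B_j}$.
\item[(b)] If $\beta\in B$ and $A_\beta\subseteq B_j$, then $z|_{A_\beta}\notin D_\beta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $\beta\in B$, the set $D^B_\beta[z]$ is closed with empty interior in $I^{B_k\setminus B_j}\times I^{B\setminus B_k}$, and its section over $u$ is $D_\beta^B[(z,u)]$. By Lemma~\ref{lem:KU}, applied to the countably many $\beta\in B$, the points $u$ for which $(z,u)$ is not good form a countable union of nowhere dense sets. The Baire category theorem gives the claim.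

(b) If $z|_{A_\beta}\in D_\beta$, then $D_\beta^B[z]$ is the whole cube $I^{B\setminus B_j}$, which is nonempty and open.
\end{proof}

\subsection*{The climb}

\begin{proposition}\label{prop:climb}
Let $B$ be self-contained, and let $P,Q\subseteq I^B$ be disjoint nonempty open sets. Then $x|_B\notin P\cup Q$ for some $x\in X$.
\end{proposition}

\begin{proof}
Suppose that $x|_B\in P\cup Q$ for all $x\in X$. Let $p_j\colon I^B\to I^{B_j}$ be the restriction map, and call a point $z$ of level $j$ \emph{undecided} if $z\in p_j(P)\cap p_j(Q)$, that is, if $z$ extends both to a point of $P$ and to a point of $Q$. The point of level $0$ is good and undecided, and no point of level $\rho$ is undecided. The following statement for $k=\rho$ therefore gives a contradiction.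
\begin{itemize}
\item[$(C_k)$] Every good undecided point of level $j\le k$ has a good undecided extension of level $k$.
\end{itemize}
We prove $(C_k)$ by induction on $k\le\rho$. Let $z$ be good and undecided of level $j\le k$. If $j=k$ there is nothing to prove; this covers $k=0$. Let $j<k$. It suffices to find an undecided extension of $z$ of level $k$. Indeed, $p_k(P)\cap p_k(Q)$ is open, so $\{u\in I^{B_k\setminus B_j}:(z,u)\text{ is undecided}\}$ is open, and if it is nonempty, then it contains a point $u$ with $(z,u)$ good by Lemma~\ref{lem:good}(a).

\emph{Successor step: $k=m+1$.} By $(C_m)$ there is a good undecided extension $w$ of $z$ of level $m$. For $s\in I$ let $(w,s)$ be the point of level $m+1$ that extends $w$ and has the value $s$ at $b_m$, and put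
\[
P'=\{s\in I:(w,s)\in p_{m+1}(P)\},\qquad Q'=\{s\in I:(w,s)\in p_{m+1}(Q)\}.
\]
These sets are open, and they are nonempty because $w$ is undecided. They cover $I$, for the following reason. If $\beta\in B_{m+1}$, then $\beta\le b_m$, so $A_\beta\subseteq B\cap\beta\subseteq B_m$ and $w|_{A_\beta}\notin D_\beta$ by Lemma~\ref{lem:good}(b). Thus $(w,s)$ is admissible for every $s\in I$: admissibility does not look at the last coordinate. By Lemma~\ref{lem:realize} some $x\in X$ extends $(w,s)$, and $x|_B\in P\cup Q$ gives $s\in P'\cup Q'$. As $I$ is connected, there is $s\in P'\cap Q'$, and $(w,s)$ is an undecided extension of $z$.

\emph{Limit step.} Let $k$ be a limit ordinal. It is countable, so there are ordinals $j=j_0<j_1<\cdots$ with supremum $k$. Using $(C_{j_{n+1}})$ at step $n$, choose good undecided points $z_n$ of level $j_n$ such that $z_0=z$ and $z_{n+1}$ extends $z_n$. Let $w$ be their common extension, of level $k$. This point need be neither good nor undecided, but it is admissible: if $\beta\in B_k$, then $\beta\in B_{j_n}$ for some $n$, so $A_\beta\subseteq B_{j_n}$ and $w|_{A_\beta}=z_n|_{A_\beta}\notin D_\beta$ by Lemma~\ref{lem:good}(b). By Lemma~\ref{lem:realize} some $x\in X$ extends $w$, and $x|_B\in P\cup Q$. The roles of $P$ and $Q$ are symmetric,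 so assume $x|_B\in P$; then $w\in p_k(P)$.

The product topology now replaces the connectedness of $I$: membership of $w$ in the open set $p_k(P)$ is secured by finitely many coordinates. There is a box $U$ with $w\in U\subseteq p_k(P)$, and its finite support is contained in some $B_{j_n}$. Hence every point of level $k$ that extends $z_n$ lies in $p_k(P)$. Since $z_n$ is undecided, it extends to a point $q\in Q$. Then $p_k(q)$ extends $z_n$, so it lies in $p_k(P)$ as well as in $p_k(Q)$. It is an undecided extension of $z$ of level $k$.
\end{proof}

\begin{proposition}\label{prop:connected}
The space $X$ is connected.
\end{proposition}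

\begin{proof}
Suppose that $X$ is covered by open sets $O_0,O_1\subseteq I^\kappa$ whose traces on $X$ are disjoint and nonempty. By density $O_0\cap O_1=\emptyset$. Apply Lemma~\ref{lem:support} to both sets and take a self-contained $B$ that contains both countable sets obtained. This gives open sets $V_i\subseteq I^B$ with $\pi_B^{-1}(V_i)\subseteq O_i\subseteq\operatorname{cl}\pi_B^{-1}(V_i)$. Let $P=\pi_B(O_0)$ and $Q=\pi_B(O_1)$, nonempty open sets. By continuity $P\subseteq\operatorname{cl}V_0$ and $Q\subseteq\operatorname{cl}V_1$. The open sets $V_0,V_1$ have disjoint preimages under the surjection $\pi_B$, so they are disjoint. Hence $V_0$ misses $\operatorname{cl}V_1$ and its subset $Q$; as $Q$ is open, $\operatorname{cl}V_0$ misses $Q$; so $P\cap Q=\emptyset$. Every $x\in X$ has $x|_B\in P\cup Q$, which contradicts Proposition~\ref{prop:climb}.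
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $X$ of Section~\ref{sec:construction} is Hausdorff and has cardinality $\lambda$. It is ccc without isolated points by Lemma~\ref{lem:dense} and connected by Proposition~\ref{prop:connected}. Coordinate functions are continuous, so Proposition~\ref{prop:separate} separates disjoint nowhere dense sets. By Lemma~\ref{lem:normal}, nowhere dense sets are closed and $X$ is normal. Part (b) is Proposition~\ref{prop:obstruction} with $Y=I$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:FU}]
The space $Y$ is connected as a continuous image of $X$, and it is Hausdorff because it is regular and $T_1$. If $|Y|>1$, then nonempty open subsets of $Y$ are uncountable by Lemma~\ref{lem:uncountable}, and Proposition~\ref{prop:obstruction} shows that $q$ is not a quotient map. Metrizable spaces are regular, $T_1$ and first countable.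
\end{proof}

\begin{remark}
Neither kind of hypothesis on $Y$ can simply be dropped from Theorem~\ref{thm:FU}. The identity map shows that $X$ has a regular $T_1$ quotient with more than one point. For $p\in X$, shrinking $X\setminus\{p\}$ to a point gives a two-point quotient, which is first countable and has exactly one open point.
\end{remark}

\begin{remark}
The first coordinate $x\mapsto x_0$ shows how $X$ lies over the arc. Here $A_0=\emptyset$ and $D_0=\emptyset$, so every point of $I^{\{0\}}$ is admissible and the map is onto $I$. For every nowhere dense closed set $H\subseteq I$, the set $\{x\in X:x_0\in H\}$ is closed, and it has empty interior in $X$ because $X$ is dense in $I^\kappa$. It is therefore a closed discrete subspace of $X$. In particular, the connected space $X$ is the union of $\mathfrak c$ closed discrete fibers.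
\end{remark}

\begin{thebibliography}{9}

\bibitem{PS}
Pe{\l}czy\'nski and Semadeni, \emph{Studia Math.} \textbf{18} (1959).

\bibitem{Wojcik}
Micha{\l} Ryszard W\'ojcik, \emph{Which connected spaces have a quotient homeomorphic to an arc}, arXiv:1410.6655 (2014).

\end{thebibliography}
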